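# Stanley depth of powers of the maximal ideal

Throughout, $K$ is a field, $S=K[x_1,\dots,x_n]$ carries its standard $\mathbb Z^n$-grading, $\mathbf m=(x_1,\dots,x_n)$, and $\mathbb N=\{0,1,2,\dots\}$. For $c\in\mathbb N^n$ put $|c|=\sum c_i$ and $\operatorname{supp}c=\{i:c_i>0\}$; we identify a monomial $x^c$ with its exponent vector $c$. The unit vector at $i$ is $\delta_i$.

## 1. Cutting $\mathbf m^k$ into cells when $n\le k+1$

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. A *Stanley decomposition* of $M$ is a direct sum of $K$-vector spaces $\mathcal D: M=\bigoplus_{i=1}^r m_iK[Z_i]$, where the $m_i\in M$ are homogeneous, $Z_i\subset\{x_1,\dots,x_n\}$, and each $m_iK[Z_i]$ is a free $K[Z_i]$-module. Put $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\operatorname{sdepth}(M)$ be the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.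

For a monomial ideal $I$ this is pure combinatorics. Each $\mathbb Z^n$-graded component of $I$ has dimension at most $1$ and is spanned by a monomial if it is nonzero. So each $m_i$ is a nonzero scalar times a monomial $u_i$, and $m_iK[Z_i]$ is spanned by the monomials $u_iv$ with $v$ a monomial in the variables of $Z_i$ (freeness is then automatic). Subspaces spanned by sets of monomials form a direct sum decomposition of $I$ exactly when these sets partition the monomials of $I$.

**Definition (cell).** A *cell* $uK[Z]$ is the set of all $u\cdot v$ with $v$ a monomial in the variables of $Z$; its *dimension* is $|Z|$. We allow ourselves to write $Z$ as a set of indices instead of a set of variables.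

Thus a Stanley decomposition of $I$ is a finite partition of the monomials of $I$ into cells, and we want the smallest cell to be as large as possible.

**Example.** Let $n=2$, $k=1$. The cells $x_1K[x_1,x_2]$ and $x_2K[x_1,x_2]$ cover $\mathbf m$ but overlap in $x_1x_2$. The cells $x_1K[x_1]$ and $x_2K[x_1,x_2]$ form a partition, so $\operatorname{sdepth}(\mathbf m)\ge1$.

**Proposition 1.** If $1\le n\le k+1$, then $\operatorname{sdepth}(\mathbf m^k)=1$.

*Proof.* **A decomposition with all dimensions $\ge1$.** We use induction on $n$, for all $k$ at once. For $n=1$ we have the single cell $x_1^kK[x_1]$. For $n\ge2$ let $\mathbf n=(x_1,\dots,x_{n-1})\subset K[x_1,\dots,x_{n-1}]$ and sort the monomials $x_n^iw$ of $\mathbf m^k$, with $w$ free of $x_n$, by $i$. If $i<k$, the condition is $\deg w\ge k-i$; if $i\ge k$, there is no condition. So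
$$\mathbf m^k=\bigoplus_{i=0}^{k-1}x_n^i\,\mathbf n^{k-i}\ \oplus\ x_n^kS. \tag{1}$$
Each $\mathbf n^{k-i}$ splits into cells of dimension $\ge1$ by induction, and $x_n^kS$ is one cell of dimension $n$. (This half did not use $n\le k+1$.)

**No decomposition with all dimensions $\ge2$.** Suppose there is one. A monomial $u$ of degree $k$ lies in some cell $mK[Z]$ with $m\mid u$ and $m\in\mathbf m^k$; so $\deg m\ge k$ and $m=u$. Hence every monomial $u$ of degree $k$ is the corner of its own cell $uK[Z_u]$. The products $ux_v$ with $x_v\in Z_u$ have degree $k+1$. They are pairwise distinct: for one $u$ obviously, for different $u$ because the cells are disjoint. There are $\binom{n+k-1}{k}$ monomials of degree $k$ and $\binom{n+k}{k+1}=\frac{n+k}{k+1}\binom{n+k-1}{k}$ of degree $k+1$, so $2\le\frac{n+k}{k+1}$, that is, $n\ge k+2$, a contradiction. $\square$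

What changes for larger $n$? The count works for any threshold in place of $2$. The decomposition does not: we have no reason yet to expect cells of dimension $2$ or more. The answer is that the count is always sharp.

**Theorem 2.** For every field $K$ and all integers $n,k\ge1$,
$$\operatorname{sdepth}(\mathbf m^k)=\left\lceil\frac n{k+1}\right\rceil .$$

This is the formula conjectured in Mircea Cimpoeas, "Some remarks on the Stanley's depth for multigraded modules", arXiv:0808.2657 (2008); so the conjecture is true. It implies a version for monomial complete intersections.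

**Theorem 3.** Let $R=K[z_1,\dots,z_N]$, let $u_1,\dots,u_n\in R$ ($n\ge1$) be pairwise coprime monomials $\ne1$, and let $J=(u_1,\dots,u_n)$. Then for all $k\ge1$,
$$\operatorname{sdepth}(J^k)=N-n+\left\lceil\frac n{k+1}\right\rceil .$$

Sections 2–8 prove Theorem 2, and Section 9 deduces Theorem 3.

## 2. The count in degrees $k$ and $k+1$

**Proposition 4.** $\operatorname{sdepth}(\mathbf m^k)\le\lceil n/(k+1)\rceil$ for all $n,k\ge1$.

*Proof.* Suppose all cells of a partition have dimension $\ge s$. As in Proposition 1, each monomial $u$ of degree $k$ is the corner of its own cell $uK[Z_u]$, and the monomials $ux_v$, $x_v\in Z_u$, are pairwise distinct of degree $k+1$. Hence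
$$s\binom{n+k-1}{k}\le\sum_{\deg u=k}|Z_u|\le\binom{n+k}{k+1}=\frac{n+k}{k+1}\binom{n+k-1}{k}, \tag{2}$$
so $s\le\lfloor\frac{n+k}{k+1}\rfloor=\lceil\frac n{k+1}\rceil$. $\square$

## 3. Splitting off a variable, and where it stops

The first thing to try for the lower bound is (1) again, now with induction for larger dimensions. Writing $t=\lceil n/(k+1)\rceil-1$, we have $n\ge t(k+1)+1$, and we want cells of dimension $\ge t+1$. The worst piece in (1) is $i=0$, the ideal $\mathbf n^k$ in $n-1$ variables.

If $n-1\ge t(k+1)+1$, this piece is fine by induction. But if $n=t(k+1)+1$ exactly and $t\ge1$, then $\mathbf n^k$ lives in $t(k+1)$ variables, and Proposition 4 says that its Stanley depth is at most $t$. So splitting off a variable fails at precisely these values of $n$, and nowhere else. We record both facts.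

**Proposition 5 (critical case).** Let $t,k\ge1$ and $n=t(k+1)+1$. Then the monomials of degree $\ge k$ in $n$ variables can be partitioned into finitely many cells of dimension $\ge t+1$.

**Lemma 6.** Proposition 5 implies: if $t\ge0$, $k\ge1$ and $n\ge t(k+1)+1$, then $\operatorname{sdepth}(\mathbf m^k)\ge t+1$. In particular, it implies Theorem 2.

*Proof.* Fix $t$ and use induction on $n$, for all $k$ with $n\ge t(k+1)+1$ at once. If $n=t(k+1)+1$ and $t=0$, then $n=1$ and $\mathbf m^k=x_1^kK[x_1]$. If $n=t(k+1)+1$ and $t\ge1$, use Proposition 5. If $n>t(k+1)+1$, use (1). For $0\le i\le k-1$ we have $n-1\ge t(k+1)+1\ge t(k-i+1)+1$, so $\operatorname{sdepth}(\mathbf n^{k-i})\ge t+1$ by induction; and $x_n^kS$ is a cell of dimension $n\ge t+1$.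

Taking $t=\lceil n/(k+1)\rceil-1$, which satisfies $t(k+1)<n$, gives $\operatorname{sdepth}(\mathbf m^k)\ge\lceil n/(k+1)\rceil$. With Proposition 4 this is Theorem 2. $\square$

In the critical case the count tells us a lot about any decomposition that could work. If $n=t(k+1)+1$, then $\frac{n+k}{k+1}=t+1$, so with $s=t+1$ all inequalities in (2) are equalities. Hence every monomial $u$ of degree $k$ must have $|Z_u|=t+1$ *exactly*. In other words, $u$ must exclude exactly $n-(t+1)=tk$ variables from $Z_u$. As $u$ has degree $k$, this suggests a budget: *each unit of $u$ excludes $t$ variables*.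

## 4. The case $k=1$: points on a circle

Let us spend this budget in the critical case $k=1$, $n=2t+1$. Each $x_\beta$ must exclude $t$ variables. Put the indices on a circle and let $\beta$ exclude the next $t$ points. The resulting cell consists of the $x^c$ with $c_\beta\ge1$ and $c=0$ on the $t$ points after $\beta$.

These cells are disjoint. Suppose $c$ lies in the cells of $\beta\neq\beta'$. The two blocks "point together with its $t$ successors" have $2t+2>n$ points in total, so they meet. Walk backwards from a common point: both $\beta$ and $\beta'$ are met within $t$ steps, and the one met first lies among the $t$ successors of the other, where $c$ vanishes. This contradicts $c_\beta,c_{\beta'}\ge1$.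

What is left over? Exactly the nonzero $c$ for which every $\beta\in\operatorname{supp}c$ has a support point among its $t$ successors. For $n=3$, $t=1$, this means full support, and we are done:
$$x_1K[x_1,x_3],\quad x_2K[x_2,x_1],\quad x_3K[x_3,x_2],\quad x_1x_2x_3K[x_1,x_2,x_3]$$
partition the monomials of $\mathbf m$. (Check by supports: $2+2+2+1=7$ nonempty subsets.) So $\operatorname{sdepth}(\mathbf m)=2$ for $n=3$.

Two tasks remain. For $k\ge2$ we must say how several units exclude points. For $t\ge2$ we must partition the leftover monomials. The next two sections deal with the first task, Sections 7 and 8 with the second.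

For the first task, "$Z_u$ is everything outside the union of the arcs" is not right. For $t=1$, $k=2$, $n=4$ and $u=x_1^2$ both units exclude only the point $2$, so three variables remain, whereas the count forces $|Z_u|=2$. The second unit must exclude the next point *still present*, namely $3$. And in $u=x_1x_2$ the unit at $1$ sees the occupied point $2$. It should wait: first $2$ excludes $3$ and its unit is used up, then $1$ excludes the now empty point $2$. This is the process we now define.

## 5. Reductions on a circle

From now on $t,k\ge1$ are fixed, $N_j:=t(j+1)+1$, and $X=\{1,\dots,n\}$ with $n=N_k$ carries its cyclic order. Subsets of $X$ carry the induced cyclic order. Note $N_j-t=N_{j-1}$: using one unit and $t$ points leads from the critical case for $j$ to the critical case for $j-1$.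

**Definition (states and reductions).** A *state of level $j$*, $0\le j\le k$, is a pair $(E,c)$ with $E\subset X$, $|E|=N_j$, $c\in\mathbb N^n$ and $\operatorname{supp}c\subset E$. Let $j\ge1$ and $\beta\in E$. Let $\operatorname{arc}_E(\beta)$ be the set of the $t$ elements of $E$ following $\beta$ in cyclic order; it does not contain $\beta$, because $|E|\ge2t+1$. Call $\beta$ *removable* in $(E,c)$ if $c_\beta\ge1$ and $c$ vanishes on $\operatorname{arc}_E(\beta)$. Then there is a *reduction*
$$(E,c)\to(E\setminus\operatorname{arc}_E(\beta),\ c-\delta_\beta). \tag{3}$$
States of level $0$ admit no reductions. A state that admits no reduction is *terminal*. We write $\to^*$ for a sequence of $\ge0$ reductions.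

The right side of (3) is a state of level $j-1$: the set has $N_j-t=N_{j-1}$ elements, and it still contains the support, since $c$ vanishes on the deleted arc. The point $\beta$ itself stays; only one unit at $\beta$ is spent.

**Example.** Let $t=1$, $k=2$, $n=4$. Then
$$(\{1,2,3,4\},\delta_1+\delta_2)\to(\{1,2,4\},\delta_1)\to(\{1,4\},0).$$
The first step is at $\beta=2$ and deletes $3$. The second is at $\beta=1$ and deletes $2$.

If several points are removable, we must know that the order does not matter.

**Lemma 7.** For every state there is exactly one terminal state reachable from it.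

*Proof.* Existence is clear, since each reduction lowers the level. For uniqueness use induction on the level $j$; level $0$ is clear, and so is any state with no removable point. If exactly one point is removable, then every sequence starts with the same child, and the induction hypothesis for that child applies.

**Two removable points have disjoint blocks.** Let $\beta\ne\beta'$ be removable in $(E,c)$, and put $I=\{\beta\}\cup\operatorname{arc}_E(\beta)$, $I'=\{\beta'\}\cup\operatorname{arc}_E(\beta')$. Suppose they have a common point. Walking backwards in $E$ from it (counting the point itself), we meet each of $\beta,\beta'$ within $t$ steps. The one met first lies strictly after the other, by at most $t$ steps, so it is in the arc of the other. But $c$ vanishes on the arcs and is positive at $\beta$ and $\beta'$, a contradiction. So $I\cap I'=\emptyset$.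

**The two reductions commute.** From $2(t+1)\le|E|=t(j+1)+1$ we get $j\ge2$. Reduce at $\beta$: the new level is $j-1\ge1$. The block $I'$ is untouched, so the $t$ successors of $\beta'$ in $E\setminus\operatorname{arc}_E(\beta)$ are still $\operatorname{arc}_E(\beta')$. The vector $c-\delta_\beta$ agrees with $c$ on $I'$, so $\beta'$ is still removable. The same holds with the roles exchanged. Hence both children of $(E,c)$ reduce to the common state
$$\bigl(E\setminus(\operatorname{arc}_E(\beta)\cup\operatorname{arc}_E(\beta')),\ c-\delta_\beta-\delta_{\beta'}\bigr).$$
By induction each child has exactly one reachable terminal state. A terminal state reachable from the common state is reachable from both children, so the two children have the same one. This holds for any two children, so $(E,c)$ has exactly one reachable terminal state. $\square$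

## 6. Units spent and units left

A monomial $c$ gets a terminal state $(E,c')$. The units spent are $a=c-c'$. The next lemma says that $a$ alone already knows $E$, so that for fixed $a$ the vector $c'$ can vary freely, subject only to terminality. This is what produces cells.

**Lemma 8.** Let $a,c'\in\mathbb N^n$, $E\subset X$, $\operatorname{supp}c'\subset E$. Then $(X,a)\to^*(E,0)$ if and only if $(X,a+c')\to^*(E,c')$.

*Proof.* We show that a sequence of points $\beta_1,\dots,\beta_r$ that realizes one side also realizes the other. In either case the spent units give $a=\delta_{\beta_1}+\dots+\delta_{\beta_r}$. Let $E_0=X$ and $E_i=E_{i-1}\setminus\operatorname{arc}_{E_{i-1}}(\beta_i)$; these sets depend only on the sequence, and $E_r=E$. Before the $i$-th step the vector is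
$$a^{(i)}=\delta_{\beta_i}+\dots+\delta_{\beta_r}\quad\text{(starting from }a),\qquad a^{(i)}+c'\quad\text{(starting from }a+c').$$
Both are $\ge1$ at $\beta_i$. If the sequence works for $a+c'$, then $a^{(i)}+c'$ vanishes on $\operatorname{arc}_{E_{i-1}}(\beta_i)$, hence so does $a^{(i)}$, and the sequence works for $a$. If it works for $a$, then $a^{(i)}$ vanishes on this arc. The arc gets deleted, so it is disjoint from the final set $E\supset\operatorname{supp}c'$, and $c'$ vanishes on it too. So the sequence works for $a+c'$. $\square$

**Definition (spent vectors).** For $0\le j\le k$ let $\mathcal A_j$ be the set of $a\in\mathbb N^n$ with $|a|=k-j$ such that $(X,a)\to^*(E,0)$ for some $E$ with $|E|=N_j$. Since $(E,0)$ is terminal, Lemma 7 shows that $E$ is determined by $a$; we write $E=E(a)$. Each $\mathcal A_j$ is finite.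

**Proposition 9.** Sending $c$ to $(a,c')$, where $(E,c')$ is the terminal state of $(X,c)$ and $a=c-c'$, is a bijection from $\{c\in\mathbb N^n:|c|\ge k\}$ to
$$\bigl\{(a,c'):0\le j\le k,\ a\in\mathcal A_j,\ \operatorname{supp}c'\subset E(a),\ |c'|\ge j,\ (E(a),c')\text{ terminal}\bigr\}. \tag{4}$$

*Proof.* **The image lies in (4).** Let $|c|\ge k$, and let $j$ be the level of its terminal state $(E,c')$. Going from level $k$ to level $j$ takes $k-j$ reductions, each spending one unit, so $a\in\mathbb N^n$ and $|a|=k-j$. Lemma 8 gives $(X,a)\to^*(E,0)$, so $a\in\mathcal A_j$ and $E=E(a)$. Finally $|c'|=|c|-(k-j)\ge j$.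

**The inverse.** Let $(a,c')$ be in (4). By Lemma 8, $(X,a+c')\to^*(E(a),c')$, and this state is terminal. So by Lemma 7 it is *the* terminal state of $(X,a+c')$. Moreover $|a+c'|\ge(k-j)+j=k$. Hence $a+c'\mapsto(a,c')$, and $(a,c')\mapsto a+c'$ is the inverse map. $\square$

It remains to see which $c'$ occur for a given $a\in\mathcal A_j$; call these $c'$ *allowed*.

**Level $j=0$.** Every state of level $0$ is terminal and $|c'|\ge0$ is no condition, so all $c'$ supported in $E(a)$ are allowed. For fixed $a\in\mathcal A_0$ the monomials $x^{a+c'}$ form the cell $x^aK[E(a)]$, of dimension $N_0=t+1$.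

**Levels $j\ge1$.** We need one more notion.

**Definition (dense).** Let $q\ge2$, and let $E$ be a cyclically ordered set with $tq+1$ elements. A subset $B\subset E$ is *dense* if every $t$ consecutive elements of $E$ contain an element of $B$.

For instance, for $t=2$, $q=2$, a subset of the $5$-cycle is dense when it misses no two neighbors. For $t=1$ only $B=E$ is dense.

**Lemma 10.** Let $1\le j\le k$ and $a\in\mathcal A_j$. The allowed $c'$ are exactly those $c'$ whose support is a dense subset of $E(a)$ (here $q=j+1$).

*Proof.* Let $c'$ be allowed. Then $|c'|\ge j\ge1$, so $c'\ne0$. Suppose some $t$ consecutive elements of $E(a)$ contain no support point. Walk backwards from them to the nearest support point $\beta$. All elements from just after $\beta$ through the end of the block are empty, and there are at least $t$ of them. So $c'$ vanishes on the $t$ successors of $\beta$, and $\beta$ is removable, contradicting terminality.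

Conversely, let $\operatorname{supp}c'\subset E(a)$ be dense. Then each arc of length $t$ contains a support point, so no point is removable and $(E(a),c')$ is terminal. Since $|E(a)|=t(j+1)+1$, the set $E(a)$ contains $j+1$ disjoint blocks of $t$ consecutive elements, each with a support point. So $|c'|\ge j+1\ge j$. $\square$

Altogether the monomials of $\mathbf m^k$ are partitioned into the cells $x^aK[E(a)]$ with $a\in\mathcal A_0$, of dimension $t+1$, and the finitely many sets
$$x^a\cdot\{x^{c'}:\operatorname{supp}c'\text{ dense in }E(a)\},\qquad a\in\mathcal A_j,\ 1\le j\le k. \tag{5}$$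

**Example ($n=4$, $k=2$, $t=1$).** Indices are taken mod $4$. At level $0$ we get ten cells of dimension $2$: $x_i^2K[x_i,x_{i-1}]$ and $x_ix_{i+1}K[x_i,x_{i-1}]$ for $i=1,\dots,4$, and $x_1x_3K[x_1,x_3]$, $x_2x_4K[x_2,x_4]$. At level $1$, the vector $a=\delta_i$ deletes $i+1$, and dense means full support, so the sets (5) are the four cells $x_i\cdot x_ix_{i+2}x_{i+3}K[x_i,x_{i+2},x_{i+3}]$. At level $2$ we have $a=0$ and the cell $x_1x_2x_3x_4K[x_1,x_2,x_3,x_4]$. A check in degree $4$: the cells contain $10\cdot3+4+1=35=\binom73$ monomials.

## 7. Dense supports: when splitting by support suffices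

Now we must partition the monomials with dense support into cells of dimension $\ge t+1$. The obvious attempt is to split by support: for a dense set $B$, the monomials with support exactly $B$ form the cell $x_BK[B]$, where $x_B=\prod_{e\in B}x_e$.

How small can a dense set be? In the cyclic order, the distance from an element of $B$ to the next one is at most $t$, as a larger distance leaves $t$ consecutive elements empty. These distances add up to $tq+1$, so $t|B|\ge tq+1$, and $|B|\ge q+1$. Hence for $t\le q$ all cells $x_BK[B]$ have dimension $\ge t+1$, and we are done. As $q=j+1\ge2$, this settles Proposition 5 for $t=1$ and $t=2$.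

The first failure is at $t=3$, $q=2$, with $7$ points $0,1,\dots,6$ in cyclic order. The set $B=\{0,3,6\}$ has successive distances $3,3,1$, so it is dense, but $x_BK[B]$ has dimension $3<t+1=4$. Such a $B$ must be merged with larger dense sets into an interval $\{B': A\subset B'\subset Z\}$ with $|Z|\ge4$, since such an interval of supports is what a cell $x_AK[Z]$ consists of.

The size we need suggests how to merge. If $Z$ contains every $q$-th point counted from each element of $A$ up to the next one, then $|Z|\ge(tq+1)/q>t$ comes for free. So one would like to go from $B$ to $A$ by discarding the elements whose distance to the preceding element is divisible by $q$. In the given cyclic order this fails: for the same seven points, $B=\{0,2,4,6\}$ is dense and $2$ has distance $2$ to its predecessor $0$, but $\{0,4,6\}$ misses the three consecutive points $1,2,3$. Density is lost.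

The remedy is to measure distances in a different cyclic order on the same points, in which the old successor is a jump by $q$. Then a step by $+1$ in the new order is a move back by $t$ in the old one, since $tq\equiv-1$ modulo $tq+1$. In this order, discarding preserves density.

## 8. The partition of dense monomials

**Lemma 11.** Let $q\ge2$ and let $E$ be a cyclically ordered set with $N=tq+1$ elements. The monomials in variables indexed by $E$ with dense support can be partitioned into finitely many cells $x_AK[Z_A]$ with $|Z_A|\ge t+1$.

*Proof.* **Relabeling.** As $q\cdot(-t)\equiv1\pmod N$, the number $q$ is a unit mod $N$. So we can label $E$ by $\mathbb Z/N$ such that the successor of $y$ in the cyclic order of $E$ is $y+q$. Then $B$ is dense if and only if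
$$B\cap W_y\ne\emptyset\quad\text{for all }y\in\mathbb Z/N,\qquad W_y:=\{y+q,y+2q,\dots,y+tq\}. \tag{6}$$

**Gaps, inert and active elements.** For $\emptyset\ne B\subset\mathbb Z/N$ and $b\in B$ let $g_B(b)$ be the least integer $g\ge1$ with $b-g\in B$. Going once around, $\sum_{b\in B}g_B(b)=N$. (If $B=\{b\}$, the only gap is $N$.) Call $b$ *inert* in $B$ if $q\mid g_B(b)$, and *active* otherwise. Let $A(B)$ be the set of active elements. Since $N\equiv1\pmod q$ and $q\ge2$, the gaps cannot all be divisible by $q$, so $A(B)\ne\emptyset$.

**Step (i): removing an inert element changes no status.** The purpose is to see that $A(B)$ is reached by deleting inert elements one at a time. Let $b$ be inert in $B$. Then $B\ne\{b\}$, since $q\nmid N$. In $B'=B\setminus\{b\}$ only the gap of the element following $b$ changes, and it grows by $g_B(b)\equiv0\pmod q$. So the remaining elements keep their status, and $A(B')=A(B)$. Deleting all inert elements in turn we arrive at $A=A(B)$, and all its elements are active in $A$: no gap of $A$ is divisible by $q$.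

**Step (ii): the sets $B$ with given $A(B)$ form an interval.** Let $A\ne\emptyset$ be a set none of whose gaps is divisible by $q$. For $\alpha\in A$ let $g^+(\alpha)$ be the least $g\ge1$ with $\alpha+g\in A$, and put
$$Z_A=\{\alpha+qi:\ \alpha\in A,\ i\ge0,\ qi<g^+(\alpha)\}\supset A. \tag{7}$$
We claim: $A(B)=A$ if and only if $A\subset B\subset Z_A$.

Let $A(B)=A$. Then $A\subset B$. Take an inert $b\in B$ and go backwards from $b$ through the elements of $B$ until the first active element $\alpha$. All gaps passed belong to inert elements, hence are divisible by $q$; so $b=\alpha+qi$ with $i\ge1$, and no element of $A$ lies strictly between $\alpha$ and $b$. As $b\notin A$, we get $qi<g^+(\alpha)$ and $b\in Z_A$.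

Let $A\subset B\subset Z_A$. Fix $\alpha\in A$ and let $\alpha^+=\alpha+g^+(\alpha)$ be the next element of $A$ (equal to $\alpha$ if $A=\{\alpha\}$, where $g^+(\alpha)=N$). The elements of $B$ in the segment from $\alpha$ to just before $\alpha^+$ are $\alpha$ itself and some $\alpha+qi$ with $i\ge1$. Each of the latter has its predecessor in the same segment, so its gap is a multiple of $q$, and it is inert. The predecessor of $\alpha^+$ in $B$ is $\alpha+qi$ for some $i\ge0$, so the gap of $\alpha^+$ in $B$ is $g^+(\alpha)-qi\equiv g^+(\alpha)\pmod q$. Now $g^+(\alpha)=g_A(\alpha^+)$ is not divisible by $q$, so $\alpha^+$ is active. The segments cover $\mathbb Z/N$, and every element of $A$ is an $\alpha^+$, so $A(B)=A$.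

Size: the segments are disjoint, and $\alpha$ contributes the $i\ge0$ with $qi<g^+(\alpha)$, which are $\lceil g^+(\alpha)/q\rceil$ many. Hence
$$|Z_A|=\sum_{\alpha\in A}\left\lceil\frac{g^+(\alpha)}q\right\rceil\ge\frac Nq=t+\frac1q>t,\qquad\text{so }|Z_A|\ge t+1.$$

**Step (iii): $B$ is dense if and only if $A(B)$ is dense.** This says that each interval consists of dense sets only or contains none. Supersets of dense sets are dense, so one direction is clear. For the other, by Step (i), it suffices to show: if $B$ is dense and $b$ is inert in $B$, then $B'=B\setminus\{b\}$ is dense.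

Write $g_B(b)=qm$ and $\alpha=b-qm\in B$. Since $B\ne\{b\}$, we have $qm<N$, that is $qm\le tq$, so $1\le m\le t$. By definition of the gap,
$$\alpha+o\notin B\quad\text{for }0<o<qm. \tag{8}$$
Suppose $B'$ is not dense. Then $B'$ misses some $W_y$, while $B$ meets it; so $B\cap W_y=\{b\}$. Write $b=y+ql$ with $1\le l\le t$.

If $l>m$, then $\alpha=y+q(l-m)$ with $1\le l-m\le t$, so $\alpha\in B\cap W_y$, and $\alpha\ne b$ because $0<qm<N$. This is a contradiction. So $l\le m$.

As $B$ is dense, it meets $W_b$: there is $b'=b+qp\in B$ with $1\le p\le t$, and $b'\ne b$ because $0<qp<N$. Since $b'=y+q(l+p)$ is not in $W_y$, we get $l+p\ge t+1$. Hence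
$$1\le l+p-t\le m+p-t\le m .$$
Now use $tq\equiv-1\pmod N$:
$$b'=\alpha+q(m+p)=\alpha+q(m+p-t)+qt=\alpha+o,\qquad o=q(m+p-t)-1 .$$
Here $q-1\le o\le qm-1$, and $q\ge2$ gives $0<o<qm$. But $b'\in B$, contradicting (8). So $B'$ is dense.

**Conclusion.** Let $A$ run over the dense sets with no gap divisible by $q$. By Steps (i) and (iii) every dense $B$ has $A(B)$ among these $A$. By (ii) the $B$ with $A(B)=A$ are those with $A\subset B\subset Z_A$, and these are dense, being supersets of $A$. So the dense sets are the disjoint union of the intervals $\{B:A\subset B\subset Z_A\}$. A monomial lies in $x_AK[Z_A]$ if and only if its support $B$ satisfies $A\subset B\subset Z_A$. So the cells $x_AK[Z_A]$ for these $A$ are the required partition. $\square$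

**Example ($t=3$, $q=2$, $N=7$).** Position $p$ gets the label $2p$. The troublesome set of positions $\{0,3,6\}$ becomes the set of labels $\{0,6,5\}$. Its gaps are $g(0)=1$, $g(6)=1$, $g(5)=5$, all odd, so it is its own $A$. From $0$ the next element is at distance $5$, which adds the labels $2,4$. So $Z_A=\{0,2,4,5,6\}$, and the cell has dimension $5\ge4$. The other set, positions $\{0,2,4,6\}$, has labels $\{0,4,1,5\}$ with gaps $g(0)=2$, $g(1)=1$, $g(4)=3$, $g(5)=1$. Here the inert element is the label $0$, not the point $2$ tried in Section 7. Removing it leaves labels $\{1,4,5\}$, that is, positions $\{4,2,6\}$ with successive distances $2,2,3$, which is dense.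

**Proof of Proposition 5.** The monomials of $\mathbf m^k$ are partitioned into the cells $x^aK[E(a)]$, $a\in\mathcal A_0$, of dimension $t+1$, and the sets (5). For $a\in\mathcal A_j$ with $j\ge1$ we have $|E(a)|=N_j=t(j+1)+1$, so Lemma 11 applies with $E=E(a)$ and $q=j+1\ge2$. Multiplying its cells by $x^a$, we partition the set (5) into finitely many cells $x^ax_AK[Z_A]$ with $|Z_A|\ge t+1$. $\square$

With Lemma 6, this proves Theorem 2. The decomposition does not depend on $K$.

## 9. Powers of monomial complete intersections

We prove Theorem 3. Let $V_i$ be the set of variables dividing $u_i$, and $V_0$ the set of the remaining variables. The $V_i$ with $i\ge1$ are nonempty and pairwise disjoint. For $c\in\mathbb N^n$ write $u^c=\prod u_i^{c_i}$; different $c$ give different $u^c$. Put $s=\lceil n/(k+1)\rceil$.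

**Lower bound: pulling back a partition of exponents.** For a monomial $v\in R$ let $c_i(v)=\max\{e:u_i^e\mid v\}$. By coprimality, $u^b\mid v$ if and only if $b_i\le c_i(v)$ for all $i$; so $v\in J^k$ if and only if $|c(v)|\ge k$. By Theorem 2, $\{c\in\mathbb N^n:|c|\ge k\}$ is a finite disjoint union of sets
$$a+\mathbb N^Z,\qquad Z\subset\{1,\dots,n\},\ |Z|\ge s,$$
where $\mathbb N^Z$ denotes the vectors supported in $Z$. So it suffices to decompose $\{v:c(v)\in a+\mathbb N^Z\}$. The condition is $c_i(v)\ge a_i$ for $i\in Z$ and $c_i(v)=a_i$ for $i\notin Z$. It concerns each $V_i$-part of $v$ separately, so this set is the product of the monomials of $K[V_0]$ with the following sets.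

For $i\in Z$: the monomials of $u_i^{a_i}K[V_i]$, one cell of dimension $|V_i|$.

For $i\notin Z$: the set $u_i^{a_i}\cdot\{\text{monomials }w\in K[V_i]:u_i\nmid w\}$. Renumber the variables of $V_i$ so that $u_i=z_1^{e_1}\cdots z_p^{e_p}$ with all $e_l\ge1$. Then $u_i\nmid w$ means that some $z_l$ has exponent $<e_l$ in $w$. Sort the $w$ by the smallest such $l$ and the exponent $f$ of $z_l$. This partitions the set into the cells
$$u_i^{a_i}z_1^{e_1}\cdots z_{l-1}^{e_{l-1}}z_l^{f}\,K[V_i\setminus\{z_l\}],\qquad 1\le l\le p,\ 0\le f<e_l,$$
of dimension $|V_i|-1$.

Taking products gives finitely many cells of dimension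
$$|V_0|+\sum_{i\in Z}|V_i|+\sum_{i\notin Z}(|V_i|-1)=N-(n-|Z|)\ge N-n+s.$$

**Example.** Let $J=(z_1z_2,z_3)\subset K[z_1,z_2,z_3]$, $k=1$. For $n=2$ the exponents with $|c|\ge1$ split as $(1,0)+\mathbb N^{\{1\}}$ and $(0,1)+\mathbb N^{\{1,2\}}$. These pull back to $z_1z_2K[z_1,z_2]$ and $z_3K[z_1,z_2,z_3]$, and the smaller dimension is $2=3-2+\lceil 2/2\rceil$.

**Upper bound: the same count.** Suppose all cells of a partition of the monomials of $J^k$ have dimension $\ge s'$. Let $|a|=k$. The cell containing $u^a$ has a corner $m\in J^k$ with $m\mid u^a$, and $u^b\mid m$ for some $|b|=k$. Then $u^b\mid u^a$, so $b_i\le a_i$ for all $i$, and $|a|=|b|$ gives $b=a$, $m=u^a$. So the cell is $u^aK[Z_a]$. Let $\zeta_a=\{i:V_i\subset Z_a\}$, with $1\le i\le n$. Each of the $n-|\zeta_a|$ indices $i\notin\zeta_a$ costs at least one variable, and the $V_i$ are disjoint, so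
$$s'\le|Z_a|\le N-(n-|\zeta_a|),\qquad\text{that is,}\qquad|\zeta_a|\ge s'-N+n.$$
For $i\in\zeta_a$ the element $u^{a+\delta_i}=u^au_i$ lies in $u^aK[Z_a]$. All these elements, for $|a|=k$ and $i\in\zeta_a$, are pairwise distinct, because the cells are disjoint. They are among the $\binom{n+k}{k+1}$ elements $u^b$ with $|b|=k+1$. Hence
$$(s'-N+n)\binom{n+k-1}{k}\le\binom{n+k}{k+1},$$
and as in Proposition 4, $s'-N+n\le\lfloor\frac{n+k}{k+1}\rfloor=\lceil\frac n{k+1}\rceil$. $\square$

Theorem 2 is the case $N=n$, $u_i=x_i$ of Theorem 3.
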